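# The commuting tensor product of operator systems is not associative

## 1. A case in which the brackets do not matter: one factor is $\ell^\infty_m$

An operator system is a complex vector space $\mathcal S$ with an involution, a matrix ordering $\{C_n\subseteq M_n(\mathcal S)_h\}_{n\ge 1}$ and an Archimedean matrix order unit $e$, usually written $1$. By Choi–Effros this is the same as a unital self-adjoint subspace of some $B(H)$ with the induced matrix cones $M_n(\mathcal S)^+$. A unital linear map between operator systems is ucp if it is unital and completely positive. We use the following standard facts freely: a $B(H)$-valued ucp map extends to a larger operator system (Arveson); a positive map from a commutative C\*-algebra to $B(H)$ is completely positive; the product of two commuting positive operators is positive; the commutant of a self-adjoint set of operators is a von Neumann algebra.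

**Definition (commuting tensor product).** Let $\mathcal S,\mathcal T$ be operator systems. Two ucp maps $\varphi:\mathcal S\to B(H)$, $\psi:\mathcal T\to B(H)$ *commute* if $\varphi(s)\psi(t)=\psi(t)\varphi(s)$ for all $s,t$; then $\varphi\cdot\psi:\mathcal S\otimes\mathcal T\to B(H)$ is the linear map $s\otimes t\mapsto\varphi(s)\psi(t)$. An element $z\in M_n(\mathcal S\otimes\mathcal T)$ is positive in $\mathcal S\otimes_c\mathcal T$ if $(\varphi\cdot\psi)^{(n)}(z)\ge0$ for every $H$ and every commuting pair $\varphi,\psi$ on $H$.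

With these cones and the unit $1\otimes1$, $\mathcal S\otimes_c\mathcal T$ is an operator system (Kavruk–Paulsen–Todorov–Tomforde). From the definition, $\varphi\cdot\psi$ is ucp on $\mathcal S\otimes_c\mathcal T$ for every commuting pair; the product is symmetric; it is functorial, because one can precompose $\varphi$ and $\psi$ with ucp maps; and $s\mapsto s\otimes1$, $t\mapsto1\otimes t$ are ucp.

The question, taken from Blecher and Russell, "Real operator systems" (arXiv:2502.12126, 2025), is whether this product is associative. Is the canonical identification of $\mathcal S\otimes\mathcal T\otimes\mathcal R$ always a complete order isomorphism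
$$(\mathcal S\otimes_c\mathcal T)\otimes_c\mathcal R\;\cong\;\mathcal S\otimes_c(\mathcal T\otimes_c\mathcal R)\,?$$

We begin with a factor $\ell^\infty_m$, with minimal projections $e_1,\dots,e_m$. First compute one tensor product by hand. For an operator system $\mathcal T$ and $z=\sum_jz_j\otimes e_j$ with $z_j\in M_n(\mathcal T)$,
$$z\ge0\ \text{ in } M_n(\mathcal T\otimes_c\ell^\infty_m)\iff z_j\in M_n(\mathcal T)^+\ \text{ for all } j. \tag{1}$$
If all $z_j\ge0$ and $\varphi,\psi$ commute, then $(\varphi\cdot\psi)^{(n)}(z)=\sum_j\varphi^{(n)}(z_j)\,(1_n\otimes\psi(e_j))$ is a sum of products of commuting positive operators. Conversely, take $\mathcal T\subset B(H)$, let $\varphi$ be the inclusion and let $\psi$ be evaluation at $j$ (scalar valued, so it commutes with everything); then $(\varphi\cdot\psi)^{(n)}(z)=z_j$.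

**Proposition 1.** If one of $\mathcal S_1,\mathcal S_2,\mathcal S_3$ is $\ell^\infty_m$, then $(\mathcal S_1\otimes_c\mathcal S_2)\otimes_c\mathcal S_3=\mathcal S_1\otimes_c(\mathcal S_2\otimes_c\mathcal S_3)$ completely order isomorphically.

*Proof.* The main point is the claim: for $z=\sum_jz_j\otimes e_j$ with $z_j\in M_n(\mathcal S_1\otimes\mathcal S_2)$,
$$z\ge0\ \text{ in } M_n(\mathcal S_1\otimes_c(\mathcal S_2\otimes_c\ell^\infty_m))\iff z_j\ge0\ \text{ in } M_n(\mathcal S_1\otimes_c\mathcal S_2)\ \text{ for all } j. \tag{2}$$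

For "$\Rightarrow$", let $\varphi_1,\varphi_2$ be a commuting pair on $H$. Then $\Phi=\varphi_2\cdot\mathrm{ev}_j$ is ucp on $\mathcal S_2\otimes_c\ell^\infty_m$ and commutes with $\varphi_1$, and $(\varphi_1\cdot\Phi)^{(n)}(z)=(\varphi_1\cdot\varphi_2)^{(n)}(z_j)$.

For "$\Leftarrow$", let $\varphi:\mathcal S_1\to B(H)$ and $\Phi:\mathcal S_2\otimes_c\ell^\infty_m\to B(H)$ be a commuting pair. By (1), $\Phi_j(t)=\Phi(t\otimes e_j)$ is completely positive. It is not unital; put $P_j=\Phi_j(1)\ge0$. We have $(\varphi\cdot\Phi)^{(n)}(z)=\sum_j(\varphi\cdot\Phi_j)^{(n)}(z_j)$, so it suffices to treat each $j$. Fix a state $\omega$ of $\mathcal S_2$ and $\varepsilon>0$, and put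
$$\Phi_{j,\varepsilon}(t)=(P_j+\varepsilon)^{-1/2}\big(\Phi_j(t)+\varepsilon\,\omega(t)1\big)(P_j+\varepsilon)^{-1/2}.$$
This is ucp. Its values lie in the von Neumann algebra $\varphi(\mathcal S_1)'$, since $P_j$ and $\Phi_j(t)$ do. Hence $(\varphi\cdot\Phi_{j,\varepsilon})^{(n)}(z_j)\ge0$. Conjugate by $1_n\otimes(P_j+\varepsilon)^{1/2}$, which commutes with $1_n\otimes \varphi(\mathcal S_1)$, to get $(\varphi\cdot\Phi_j)^{(n)}(z_j)+\varepsilon(\varphi\cdot\omega1)^{(n)}(z_j)\ge0$. Let $\varepsilon\to0$. This proves (2).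

Now let $\mathcal S_3=\ell^\infty_m$. By (1) for $\mathcal T=\mathcal S_1\otimes_c\mathcal S_2$, the cones of $(\mathcal S_1\otimes_c\mathcal S_2)\otimes_c\ell^\infty_m$ are given by the right side of (2), so both bracketings agree. By symmetry of $\otimes_c$, associativity for $(\mathcal S_1,\mathcal S_2,\mathcal S_3)$ and for $(\mathcal S_3,\mathcal S_2,\mathcal S_1)$ are equivalent, which settles $\mathcal S_1=\ell^\infty_m$. If $\mathcal S_2=\ell^\infty_m$, write the two bracketings as $\mathcal S_1\otimes_c(\mathcal S_3\otimes_c\ell^\infty_m)$ and $\mathcal S_3\otimes_c(\mathcal S_1\otimes_c\ell^\infty_m)$; by (2), both have the cones "all $z_j\ge0$ in $\mathcal S_1\otimes_c\mathcal S_3$". $\square$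

**Corollary 2.** Associativity holds if some factor has dimension at most $2$.

*Proof.* A one-dimensional system is $\mathbb C=\ell^\infty_1$. A two-dimensional one is $\mathrm{span}\{1,h\}\subset B(H)$ with $h=h^*$ not scalar; after an affine change of $h$ we may assume $0\le h\le1$ and $0,1\in\sigma(h)$. For $B_0,B_1\in M_n$, the element $B_0\otimes1+B_1\otimes h$ corresponds to the function $\lambda\mapsto B_0+\lambda B_1$ in $C(\sigma(h),M_n)$. It is positive iff $B_0+\lambda B_1\ge0$ for all $\lambda\in\sigma(h)$, and since the function is affine in $\lambda$, iff this holds for $\lambda=0,1$. So $1\mapsto(1,1)$, $h\mapsto(0,1)$ is a complete order isomorphism onto $\ell^\infty_2$. Apply Proposition 1. $\square$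

What changes when all factors have dimension at least $3$? In the proof of (2) we cut $\Phi$ into the pieces $\Phi(\,\cdot\otimes e_j)$, and every operator we needed, including $(P_j+\varepsilon)^{-1/2}$, stayed in the commutant of $\varphi(\mathcal S_1)$. This used that the minimal projections $e_j$ belong to the factor. The next section takes a three-dimensional subspace of $\ell^\infty_4$ that contains none of them.

## 2. The systems $W_k$, the groups $\mathbb Z_2^{*k}$, and the statements

For $k\ge2$ let $\ell^\infty_{2k}$ have coordinates $(i,a)$, $1\le i\le k$, $a=\pm$, with minimal projections $e_{(i,a)}$. Put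
$$s_i=e_{(i,+)}-e_{(i,-)},\qquad W_k=\mathrm{span}\{1,s_1,\dots,s_k\}\subset\ell^\infty_{2k},\qquad r_k=\frac{2\sqrt{k-1}}k .$$
So $r_2=1$, $r_3=\frac{2\sqrt2}3<1$, $r_4=\frac{\sqrt3}2<1$. At the point $(i,a)$ the function $s_i$ equals $a$ and the other $s_j$ vanish. Hence, for $B_0,\dots,B_k\in M_n$,
$$B_0\otimes1+\sum_iB_i\otimes s_i\ge0\iff B_0\pm B_i\ge0\ \text{ for } i=1,\dots,k. \tag{3}$$
If $\varphi:W_k\to B(H)$ is ucp, extend it to $\ell^\infty_{2k}$ by Arveson's theorem and let $Y_i^\pm$ be the image of $e_{(i,\pm)}$. Then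
$$Y_i^\pm\ge0,\qquad\sum_i(Y_i^++Y_i^-)=1,\qquad\varphi(s_i)=Y_i^+-Y_i^-, \tag{4}$$
and conversely any operators with the first two properties define a ucp map by the third formula. For $H=\mathbb C$ this says that the states of $W_k$ are the real tuples $(x_1,\dots,x_k)$ with $\sum_i|x_i|\le1$.

Let
$$\mathcal S:=W_2=\{(a_1,a_2,b_1,b_2):a_1+a_2=b_1+b_2\}\subset\ell^\infty_4,\qquad\dim\mathcal S=3.$$
In $\mathcal S\otimes\mathcal S$ put $e_{xy}=s_x\otimes s_y$ for $x,y\in\{1,2\}$, also numbered $e_1=e_{11}$, $e_2=e_{12}$, $e_3=e_{21}$, $e_4=e_{22}$. We identify indices $i\leftrightarrow(x,y)$ accordingly.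

A *symmetry* is a self-adjoint unitary. A self-adjoint $g\in M_n(\mathcal R)$ is called a *contraction* if $-1\le g\le1$. Let $\Gamma_k=\mathbb Z_2^{*k}$ be generated by involutions $h_1,\dots,h_k$; its elements are the words in the $h_i$ without two equal neighbors, and $|s|$ is word length. There are $k(k-1)^{n-1}$ words of length $n\ge1$. On $\ell^2\Gamma_k$ let $\lambda(g)\delta_s=\delta_{gs}$ and $\rho(g)\delta_s=\delta_{sg^{-1}}$; the operators $\lambda(g)$ commute with the $\rho(g')$. Each $\rho(h_i)$ is a symmetry. Put $\mathcal R_k=\mathrm{span}\{1,\rho(h_1),\dots,\rho(h_k)\}\subset B(\ell^2\Gamma_k)$; applying its elements to $\delta_e$ shows $\dim\mathcal R_k=k+1$.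

**Theorem A.** The element $z=1+\sum_{i=1}^3e_i\otimes\rho(h_i)\in\mathcal S\otimes\mathcal S\otimes\mathcal R_3$ is positive in $\mathcal S\otimes_c(\mathcal S\otimes_c\mathcal R_3)$ but not in $(\mathcal S\otimes_c\mathcal S)\otimes_c\mathcal R_3$. Hence $\otimes_c$ is not associative.

**Theorem B.** Let $k\in\{3,4\}$ and $r\in\mathbb R$.

1. For every operator system $\mathcal R$ and self-adjoint contractions $g_1,\dots,g_k\in\mathcal R$, the element $1+r\sum_{i\le k}e_i\otimes g_i$ is positive in $\mathcal S\otimes_c(\mathcal S\otimes_c\mathcal R)$ if $|r|\le1$, and in $(\mathcal S\otimes_c\mathcal S)\otimes_c\mathcal R$ if $|r|\le r_k$.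
2. For $\mathcal R=\mathcal R_k$ and $g_i=\rho(h_i)$, both statements are "if and only if".

**Theorem C.** For a unital C\*-algebra $A$ the following are equivalent: (i) $A$ is nuclear; (ii) $(\mathcal S_1\otimes_c\mathcal S_2)\otimes_cA=\mathcal S_1\otimes_c(\mathcal S_2\otimes_cA)$ completely order isomorphically, for all operator systems $\mathcal S_1,\mathcal S_2$; (iii) $(\mathcal S\otimes_c\mathcal S)\otimes_cA=\mathcal S\otimes_c(\mathcal S\otimes_cA)$ completely order isomorphically, for the above $3$-dimensional $\mathcal S$.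

**Theorem D.** Associativity holds for a triple $(\mathcal S_1,\mathcal S_2,\mathcal S_3)$ if the middle factor is a C\*-algebra, or if two of the three are C\*-algebras, or if some factor has dimension $\le2$.

So failure needs all dimensions at least $3$, and the dimensions $(3,3,4)$ of Theorem A occur. The case $(3,3,3)$ is not decided here.

A first test of the element $z$: apply evaluation at $(x,a)$ to the first factor and at $(y,b)$ to the second. The result is $1+ab\,\rho(h_{xy})\ge0$ (or $1$ if $x=y=2$). Evaluations do not see any difference between the bracketings. We need to understand which ucp maps do.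

## 3. Splitting a map on $\mathcal S_2\otimes_c\mathcal S_3$, and where the commutant is lost

**Definition (joint positivity).** An element $z\in M_n(\mathcal S_1\otimes\mathcal S_2\otimes\mathcal S_3)$ is *jointly positive* if $(\varphi_1\cdot\varphi_2\cdot\varphi_3)^{(n)}(z)\ge0$ for all ucp $\varphi_i:\mathcal S_i\to B(H)$ with pairwise commuting ranges.

For instance, if $\mathcal S_3=\ell^\infty_m$, then by (2) "$\sum_j z_j\otimes e_j$ is jointly positive" means that all $z_j\ge 0$ in $\mathcal S_1\otimes_c\mathcal S_2$: take $\varphi_3=\mathrm{ev}_j$ for one direction, and for the other use the implication noted next.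

Positivity in either bracketing implies joint positivity: $\varphi_2\cdot\varphi_3$ is ucp on $\mathcal S_2\otimes_c\mathcal S_3$ and commutes with $\varphi_1$, and likewise for the other bracketing. A sensible plan for proving associativity is to show the converse for both bracketings. Let us see how far it goes for $\mathcal S_1\otimes_c(\mathcal S_2\otimes_c\mathcal S_3)$.

Let $z$ be jointly positive, and let $\varphi:\mathcal S_1\to B(H)$, $\Phi:\mathcal S_2\otimes_c\mathcal S_3\to B(H)$ be a commuting pair. For each non-positive element of each $M_n(\mathcal S_2\otimes_c\mathcal S_3)$ choose a commuting pair that detects it, and take direct sums. This gives commuting ucp maps $\varphi_2,\varphi_3$ on some $H_0$ such that $\varphi_2\cdot\varphi_3$ is a complete order embedding. Transport $\Phi$ to its image, extend to $B(H_0)$ by Arveson, and dilate by Stinespring: there are a representation $\pi$ of $B(H_0)$ on $K$ and an isometry $V:H\to K$ with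
$$\Phi(s\otimes t)=V^*\pi(\varphi_2(s))\,\pi(\varphi_3(t))V .$$
So $\Phi$ always splits, on a larger space. What remains is to carry $\varphi$ to $K$. With this dilation we want, for $y\in\varphi(\mathcal S_1)$, operators $\sigma(y)$ on $K$ with $\sigma(y)^*=\sigma(y^*)$, commuting with $\pi(\varphi_2(\mathcal S_2))$ and $\pi(\varphi_3(\mathcal S_3))$, and with $\sigma(y)V=Vy$. Taking adjoints, $V^*\sigma(y)=yV^*$. If $b$ is in the C\*-algebra generated by $\varphi_2(\mathcal S_2)\cup\varphi_3(\mathcal S_3)$, then
$$y\,V^*\pi(b)V=V^*\sigma(y)\pi(b)V=V^*\pi(b)\sigma(y)V=V^*\pi(b)V\,y .$$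
So $y$ must commute with $V^*\pi(b)V$ for all these $b$. The hypothesis gives this only for $b\in\mathrm{span}\,\varphi_2(\mathcal S_2)\varphi_3(\mathcal S_3)$. This is the exact point where the plan stops: we know commutation with the image of a subspace, and need it for the image of an algebra.

The same obstruction shows up in miniature for $W_k$. Let $\varphi:W_k\to B(H)$ be ucp, $X_i=\varphi(s_i)$ as in (4), and let $K_1,\dots,K_k$ be self-adjoint contractions. If the $K_i$ commuted with all $Y_i^\pm$, then
$$1+\sum_iX_iK_i=\sum_i\big[Y_i^+(1+K_i)+Y_i^-(1-K_i)\big]\ge0 ,$$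
by products of commuting positive operators. But suppose we only know that the $K_i$ commute with the range of $\varphi$, that is, with the differences $X_i=Y_i^+-Y_i^-$. How much of the inequality survives? The answer depends on $k$: everything survives for $k=2$, and something is lost for $k\ge3$. The two bracketings of Theorem A differ because one of them uses only the lossless case $k=2$, twice, while the other lets $e_1,e_2,e_3$ behave like the generators of $W_3$.

## 4. A sum of $k$ products: the constant $r_k$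

**Proposition 3.** Let $k\ge2$, let $\varphi:W_k\to B(H)$ be ucp, $X_i=\varphi(s_i)$, and let $K_1,\dots,K_k\in\varphi(W_k)'$ be self-adjoint contractions. Then $1+r_k\sum_iX_iK_i\ge0$.

*Proof.* **Step 1: reduction to symmetries.** The aim is to replace the $K_i$ by operators that generate a representation of $\Gamma_k$. The commutant $N=\varphi(W_k)'$ is a von Neumann algebra. For $m\ge1$ put $t_j=-1+\frac{2j-1}m$, $1\le j\le m$, and $\mathrm{sgn}(u)=1$ for $u\ge0$, $\mathrm{sgn}(u)=-1$ for $u<0$. If exactly $p$ of the $t_j$ are $\le t\in[-1,1]$, then $\frac1m\sum_j\mathrm{sgn}(t-t_j)=-1+\frac{2p}m$, while $-1+\frac{2p-1}m\le t\le-1+\frac{2p+1}m$ (for $p=0$ and $p=m$ one of the two bounds comes from $t\in[-1,1]$). So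
$$\Big|t-\frac1m\sum_{j=1}^m\mathrm{sgn}(t-t_j)\Big|\le\frac1m\qquad(-1\le t\le1).$$
By Borel functional calculus, $K_i$ is within $\frac1m$ of the average $K_i^{(m)}$ of the symmetries $\mathrm{sgn}(K_i-t_j)\in N$. Moreover $1+r_k\sum_iX_iK_i^{(m)}$ is the average over all $(j_1,\dots,j_k)$ of the operators $1+r_k\sum_iX_i\,\mathrm{sgn}(K_i-t_{j_i})$. If these are positive, so is the average, and letting $m\to\infty$ gives the claim for the $K_i$. So we may assume that $K_i=U_i\in N$ are symmetries. Let $\pi:\Gamma_k\to N$ be the unitary representation with $\pi(h_i)=U_i$.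

**Step 2: a positive operator where commutation is free.** We do not know that $U_i$ commutes with the $Y_i^\pm$ of (4). But on $\ell^2\Gamma_k\otimes H$ the operators $\lambda(h_i)\otimes1$ commute with $1\otimes Y_i^\pm$, and
$$1+\sum_i\lambda(h_i)\otimes X_i=\sum_i\big[(1+\lambda(h_i))\otimes Y_i^++(1-\lambda(h_i))\otimes Y_i^-\big]\ge0. \tag{5}$$

**Step 3: compression back to $H$.** The aim is to turn $\lambda(h_i)\otimes X_i$ into a multiple of $U_iX_i$. Let $f$ be a finitely supported real unit vector in $\ell^2\Gamma_k$, and put $V\xi=\sum_sf(s)\,\delta_s\otimes\pi(s)^*\xi$. Since $\|V\xi\|^2=\sum_sf(s)^2\|\xi\|^2$, $V$ is an isometry. We have $(\lambda(g)\otimes X_i)V\xi=\sum_sf(s)\,\delta_{gs}\otimes X_i\pi(s)^*\xi$. Pairing with $V\eta$ and using that $X_i$ commutes with $\pi(\Gamma_k)$,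
$$V^*(\lambda(g)\otimes X_i)V=\sum_sf(s)f(gs)\,\pi(gs)X_i\pi(s)^*=\Big(\sum_sf(s)f(gs)\Big)\pi(g)X_i=\langle\lambda(g)f,f\rangle\,\pi(g)X_i .$$
Here only commutation of $U_i$ with the $X_j$ was used. Compressing (5) by $V$ gives
$$1+\sum_i\langle\lambda(h_i)f,f\rangle\,U_iX_i\ge0. \tag{6}$$

**Step 4: choice of $f$.** We want all $\langle\lambda(h_i)f,f\rangle$ equal and as close to $r_k$ as we like. Let $f_N(s)=(k-1)^{-|s|/2}$ for $|s|\le N$ and $0$ otherwise, and $f=f_N/\|f_N\|$. Automorphisms of $\Gamma_k$ permuting the generators preserve length, so $\langle\lambda(h_i)f,f\rangle$ does not depend on $i$. Counting words,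
$$\|f_N\|^2=1+\sum_{n=1}^Nk(k-1)^{n-1}(k-1)^{-n}=1+N\frac k{k-1}.$$
In $\sum_i\langle\lambda(h_i)f_N,f_N\rangle=\sum_i\sum_sf_N(s)f_N(h_is)$, the words $s$ and $h_is$ have lengths differing by $1$. Each word of length $n+1$ has exactly one $i$ for which $h_is$ has length $n$, and each unordered pair occurs twice. There are $k(k-1)^n$ words of length $n+1$, so
$$\sum_i\langle\lambda(h_i)f_N,f_N\rangle=2\sum_{n=0}^{N-1}k(k-1)^n(k-1)^{-n/2-(n+1)/2}=\frac{2kN}{\sqrt{k-1}} .$$
Dividing by $k\|f_N\|^2$ and letting $N\to\infty$, $\langle\lambda(h_i)f,f\rangle\to\frac1k\cdot\frac{2k}{\sqrt{k-1}}\cdot\frac{k-1}k=\frac{2\sqrt{k-1}}k=r_k$. The limit of (6) is the claim. $\square$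

For $k=2$ we have $W_2=\mathcal S$ and $r_2=1$: if $\varphi:\mathcal S\to B(H)$ is ucp and $K_1,K_2\in\varphi(\mathcal S)'$ are self-adjoint contractions, then
$$1+\varphi(s_1)K_1+\varphi(s_2)K_2\ge0. \tag{7}$$

## 5. Using the lossless inequality twice

**Corollary 4.** Let $\mathcal R$ be an operator system and let $g_{xy}\in M_n(\mathcal R)$, $x,y\in\{1,2\}$, be self-adjoint contractions. Then $z=1_n+\sum_{x,y}s_x\otimes s_y\otimes g_{xy}$ is positive in $M_n(\mathcal S\otimes_c(\mathcal S\otimes_c\mathcal R))$.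

*Proof.* **Step 1: the inner tensor product.** Put $G_x=\sum_ys_y\otimes g_{xy}\in M_n(\mathcal S\otimes\mathcal R)$. We show that $G_x$ is a contraction in $M_n(\mathcal S\otimes_c\mathcal R)$. Let $\varphi':\mathcal S\to B(H)$ and $\psi:\mathcal R\to B(H)$ commute. The map $1_n\otimes\varphi':\mathcal S\to B(H^n)$ is ucp, and for either sign the operators $\pm\psi^{(n)}(g_{xy})$, $y=1,2$, are self-adjoint contractions on $H^n$ that commute with its range. By (7), $1\pm\sum_y(1_n\otimes\varphi'(s_y))\psi^{(n)}(g_{xy})\ge0$, that is, $(\varphi'\cdot\psi)^{(n)}(1_n\pm G_x)\ge0$.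

**Step 2: the outer tensor product.** Let $\varphi:\mathcal S\to B(H)$ and $\Phi:\mathcal S\otimes_c\mathcal R\to B(H)$ commute. By Step 1, $K_x=\Phi^{(n)}(G_x)$ are self-adjoint contractions, and they commute with $1_n\otimes\varphi(\mathcal S)$. By (7), $(\varphi\cdot\Phi)^{(n)}(z)=1+\sum_x(1_n\otimes\varphi(s_x))K_x\ge0$. $\square$

The same double use shows how $W_k$ sits in $\mathcal S\otimes_c\mathcal S$.

**Corollary 5.** For $k\in\{3,4\}$ the unital linear map $j_k:W_k\to\mathcal S\otimes_c\mathcal S$, $s_i\mapsto e_i$, is ucp.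

*Proof.* Let $B=B_0\otimes1+\sum_iB_i\otimes s_i\in M_n(W_k)^+$; put $B_4=0$ if $k=3$. By (3), $B_0\pm B_i\ge0$, so all $B_i$ are self-adjoint and $B_0\ge0$. The cones of $\mathcal S\otimes_c\mathcal S$ are closed under letting $\varepsilon\to0$ in $j_k^{(n)}(B)+\varepsilon1$, so we may replace $B_0$ by $B_0+\varepsilon$. Conjugating by the invertible scalar matrix $B_0^{-1/2}$ we may then assume that $B_0=1$ and the $B_i$ are self-adjoint contractions. Let $\varphi_1,\varphi_2:\mathcal S\to B(H)$ commute. The matrices $\pm B_{xy}\otimes1$ commute with the range of $1_n\otimes\varphi_2$, so by (7) the operators $K_x=\sum_yB_{xy}\otimes\varphi_2(s_y)$ are self-adjoint contractions. They commute with $1_n\otimes\varphi_1(\mathcal S)$. By (7) again, $1+\sum_{x,y}B_{xy}\otimes\varphi_1(s_x)\varphi_2(s_y)\ge0$, which is $(\varphi_1\cdot\varphi_2)^{(n)}(j_k^{(n)}(B))\ge0$. $\square$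

So every ucp map on $\mathcal S\otimes_c\mathcal S$ restricts, through $j_k$, to a ucp map of $W_k$, and Proposition 3 applies to it with constant $r_k$. With only two terms nothing would be lost: by (3), $W_2\to W_3$, $s_i\mapsto s_i$, is ucp, so $1+\Phi(e_1)K_1+\Phi(e_2)K_2\ge0$ for all ucp $\Phi$ on $\mathcal S\otimes_c\mathcal S$ and self-adjoint contractions $K_1,K_2$ in the commutant of its range, again by (7). This is why Theorem A uses three terms.

## 6. Maps on $\mathcal S\otimes_c\mathcal S$ that attain the loss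

We now need ucp maps for which $r_k$ cannot be improved. They send $e_i$ to multiples of $\lambda(h_i)$, and the multiple must be as large as complete positivity permits.

**Proposition 6.** Let $k\in\{3,4\}$ and $c_k=\frac1{2\sqrt{k-1}}=\frac1{kr_k}$. There is a ucp map $\varphi:\mathcal S\otimes_c\mathcal S\to B(\ell^2\Gamma_k)$ with $\varphi(e_i)=-c_k\lambda(h_i)$ for $i\le k$, $\varphi(s_x\otimes1)=\varphi(1\otimes s_y)=0$, and $\varphi(e_4)=0$ if $k=3$.

*Proof.* **Step 1: operators $Y_i^\pm$ as in (4) with $Y_i^+-Y_i^-=-c_k\lambda(h_i)$.** Let $p_i$ be the projection onto the closed span of the $\delta_s$ for which $s$ begins with $h_i$. Left multiplication by $h_i$ interchanges the words beginning with $h_i$ and the words not beginning with $h_i$. Hence $\lambda(h_i)=p_i\lambda(h_i)(1-p_i)+(1-p_i)\lambda(h_i)p_i$. Put $t=\sqrt{k-1}\ge1$ and $Q_i=tp_i+t^{-1}(1-p_i)$. Then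
$$|\langle\lambda(h_i)\xi,\xi\rangle|\le2\|p_i\xi\|\,\|(1-p_i)\xi\|\le t\|p_i\xi\|^2+t^{-1}\|(1-p_i)\xi\|^2=\langle Q_i\xi,\xi\rangle ,$$
so $Q_i\pm\lambda(h_i)\ge0$. The $p_i$ are mutually orthogonal, so $\sum_ip_i\le1$, and $t-t^{-1}\ge0$. Therefore
$$\sum_iQ_i=\frac kt+\Big(t-\frac1t\Big)\sum_ip_i\le\frac{k-1}t+t=2\sqrt{k-1}.$$
So $D=1-c_k\sum_iQ_i\ge0$. Put
$$Y_i^\pm=\tfrac12\big(c_kQ_i+\tfrac1kD\mp c_k\lambda(h_i)\big)\ge0\qquad(i\le k).$$
Then $\sum_i(Y_i^++Y_i^-)=c_k\sum_iQ_i+D=1$ and $Y_i^+-Y_i^-=-c_k\lambda(h_i)$. If $k=3$, put $Y_4^\pm=0$.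

**Step 2: a map on $\ell^\infty_{16}$.** Define a linear map $\ell^\infty_4\otimes\ell^\infty_4=\ell^\infty_{16}\to B(\ell^2\Gamma_k)$ by $e_{(x,a)}\otimes e_{(y,b)}\mapsto\frac12Y_{xy}^{ab}$, where the superscript is the product of the signs. For fixed $(x,y)$ each sign $ab=\pm$ arises from two pairs $(a,b)$, so the map sends $1$ to $\sum_{x,y}(Y_{xy}^++Y_{xy}^-)=1$. It is positive on a commutative C\*-algebra, hence ucp. Since $e_{xy}=\sum_{a,b}ab\,e_{(x,a)}\otimes e_{(y,b)}$, it sends $e_{xy}$ to $Y_{xy}^+-Y_{xy}^-$. It sends $s_x\otimes1$ to $\frac12\sum_y\sum_{a,b}a\,Y_{xy}^{ab}=0$, because for each value of $ab$ both signs $a$ occur; similarly $1\otimes s_y\mapsto0$.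

**Step 3: restriction.** The inclusion $\mathcal S\otimes_c\mathcal S\to\ell^\infty_4\otimes\ell^\infty_4\subset B(\ell^2_{16})$ is ucp: it is $\iota_1\cdot\iota_2$ for the commuting inclusions of $\mathcal S$ in $\ell^\infty_4\otimes1$ and $1\otimes\ell^\infty_4$. Composing it with the map of Step 2 gives $\varphi$. $\square$

This $\varphi$ shows how far a ucp map on $\mathcal S\otimes_c\mathcal S$ can be from a product: its restrictions to the factors are scalar valued, and the product of these restrictions sends every $e_i$ to $0$.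

## 7. Proofs of Theorems A and B

*Proof of Theorem A.* The $\rho(h_i)$ are symmetries, so $z\ge0$ in $\mathcal S\otimes_c(\mathcal S\otimes_c\mathcal R_3)$ by Corollary 4 with $n=1$ and $g_{22}=0$.

For the other bracketing let $\varphi$ be as in Proposition 6 with $k=3$ and let $\psi:\mathcal R_3\to B(\ell^2\Gamma_3)$ be the inclusion. The range of $\varphi$ lies in $\mathrm{span}\{1,\lambda(h_i)\}$ and that of $\psi$ in $\mathrm{span}\{1,\rho(h_i)\}$, so $\varphi,\psi$ is a commuting pair on $\mathcal S\otimes_c\mathcal S$ and $\mathcal R_3$. Since $\lambda(h_i)\rho(h_i)\delta_e=\delta_{h_ieh_i^{-1}}=\delta_e$,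
$$\langle(\varphi\cdot\psi)(z)\delta_e,\delta_e\rangle=1-c_3\sum_{i=1}^3\langle\lambda(h_i)\rho(h_i)\delta_e,\delta_e\rangle=1-\frac3{2\sqrt2}<0 .$$
So $z$ is not positive in $(\mathcal S\otimes_c\mathcal S)\otimes_c\mathcal R_3$, and the canonical identification is not even an order isomorphism. $\blacksquare$

Here the obstruction of Section 3 is visible. If the $\rho(h_i)$ commuted with all $Y_i^\pm$ of Proposition 6, the computation at the end of Section 3 would give $(\varphi\cdot\psi)(z)\ge0$. They do not: for example $p_i\rho(h_i)\delta_e=\delta_{h_i}$, while $\rho(h_i)p_i\delta_e=0$.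

*Proof of Theorem B.* (1) The case $|r|\le1$ is Corollary 4 applied to the contractions $rg_i$ (and $g_4=0$ if $k=3$). Let $|r|\le r_k$ and let $\Phi:\mathcal S\otimes_c\mathcal S\to B(H)$, $\psi:\mathcal R\to B(H)$ be a commuting pair. By Corollary 5, $\Phi\circ j_k:W_k\to B(H)$ is ucp. The operators $K_i=\frac r{r_k}\psi(g_i)$ are self-adjoint contractions commuting with its range. Proposition 3 gives $1+r\sum_i\Phi(e_i)\psi(g_i)\ge0$.

(2) Suppose $1+r\sum_ie_i\otimes\rho(h_i)$ is positive in $\mathcal S\otimes_c(\mathcal S\otimes_c\mathcal R_k)$. Apply evaluation at $(1,a)$ on the first factor, and on $\mathcal S\otimes_c\mathcal R_k$ the ucp map $\mathrm{ev}_{(1,b)}\cdot\mathrm{incl}$. This gives $1+r\,ab\,\rho(h_1)\ge0$ for both signs $ab$. Since $\|\rho(h_1)\|=1$, $|r|\le1$.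

Now suppose it is positive in $(\mathcal S\otimes_c\mathcal S)\otimes_c\mathcal R_k$. Interchanging the coordinates $(x,+)$ and $(x,-)$ for $x=1,2$ is an automorphism of $\ell^\infty_4$ that restricts to the automorphism $s_x\mapsto-s_x$ of $\mathcal S$. By functoriality, applying it to the first factor preserves positivity, and it changes $r$ to $-r$. So we may assume $r\ge0$. With $\varphi$ from Proposition 6 and the inclusion $\psi$, evaluating at $\delta_e$ as in Theorem A gives $0\le1-rkc_k=1-r/r_k$. $\blacksquare$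

## 8. Splitting when an inner factor is a C\*-algebra, and Theorem D

In Section 3 the trouble was that $V^*\pi(b)V$ leaves the range of $\Phi$. If one factor is a C\*-algebra $A$, we can dilate with respect to $A$ alone. Then only operators $\Phi(t\otimes b^*a)$ appear, and $b^*a$ is again in $A$.

**Lemma 7 (Schur products).** If $[x_{ij}],[y_{ij}]\in M_N(B(H))^+$ and every $x_{ij}$ commutes with every $y_{kl}$, then $[x_{ij}y_{ij}]\ge0$.

*Proof.* Let $[c_{ij}]=[y_{ij}]^{1/2}$. Its entries lie in the C\*-algebra generated by the $y_{kl}$. Since $y_{kl}^*=y_{lk}$, this algebra commutes with all $x_{ij}$. As $[c_{ij}]$ is self-adjoint, $y_{ij}=\sum_kc_{ki}^*c_{kj}$, so $x_{ij}y_{ij}=\sum_kc_{ki}^*x_{ij}c_{kj}$. Thus $[x_{ij}y_{ij}]=\sum_kD_k^*[x_{ij}]D_k\ge0$ with $D_k=\mathrm{diag}(c_{k1},\dots,c_{kN})$. $\square$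

**Lemma 8 (splitting with lifting of the commutant).** Let $\mathcal T$ be an operator system, $A$ a unital C\*-algebra, and $\Phi:\mathcal T\otimes A\to B(H)$ a unital linear map such that
$$\big[\Phi(t_{ij}\otimes a_{il}^*a_{jm})\big]_{(i,l),(j,m)}\ge0\quad\text{for all } [t_{ij}]\in M_N(\mathcal T)^+ \text{ and finite families } a_{il}\in A. \tag{8}$$
Then there are a Hilbert space $K$, an isometry $V:H\to K$, a unital representation $\pi$ of $A$ on $K$ and a ucp map $\tau:\mathcal T\to B(K)$ commuting with $\pi$, such that $V^*\tau(t)\pi(a)V=\Phi(t\otimes a)$. Moreover there is a unital $*$-homomorphism $\sigma:\Phi(\mathcal T\otimes A)'\to\tau(\mathcal T)'\cap\pi(A)'$ with $\sigma(y)V=Vy$ for all $y$.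

*Proof.* **Step 1: the space $K$.** On $A\odot H$ put $\langle a\otimes\xi,b\otimes\eta\rangle=\langle\Phi(1\otimes b^*a)\xi,\eta\rangle$. By (8) with $N=1$, $t=1$, this form is positive semidefinite. Let $K$ be the Hausdorff completion and $V\xi=1\otimes\xi$, which is isometric as $\Phi(1\otimes1)=1$. Put $\pi(c)(a\otimes\xi)=ca\otimes\xi$. Writing $\|c\|^21-c^*c=d^*d$, (8) for the elements $da_l$ gives $\|\pi(c)k\|^2\le\|c\|^2\|k\|^2$ for $k=\sum_la_l\otimes\xi_l$. So $\pi(c)$ is well defined and bounded, and $\pi$ is a unital $*$-representation because $(c^*b)^*a=b^*ca$.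

**Step 2: the map $\tau$.** For $t\in\mathcal T$ consider the sesquilinear form
$$\langle\tau(t)(a\otimes\xi),b\otimes\eta\rangle:=\langle\Phi(t\otimes b^*a)\xi,\eta\rangle .$$
If $[t_{ij}]\in M_N(\mathcal T)^+$ and $k_i=\sum_la_{il}\otimes\xi_{il}$, then (8) says $\sum_{i,j}\langle\tau(t_{ij})k_j,k_i\rangle\ge0$. For $t=t^*$ apply this with $N=1$ to $\|t\|1\pm t$: the number $\langle\tau(t)k,k\rangle$ is real and $|\langle\tau(t)k,k\rangle|\le\|t\|\langle k,k\rangle$. So the form is hermitian and bounded, and it passes to $K$ and defines a bounded operator $\tau(t)$ there. For general $t$ take real and imaginary parts. Then $\tau$ is linear, $\tau(1)=1$, and $\tau$ is completely positive by the displayed positivity and density of the image of $A\odot H$. Next,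
$$\langle\tau(t)\pi(c)(a\otimes\xi),b\otimes\eta\rangle=\langle\Phi(t\otimes b^*ca)\xi,\eta\rangle=\langle\tau(t)(a\otimes\xi),\pi(c^*)(b\otimes\eta)\rangle ,$$
so $\tau(t)$ commutes with $\pi(c)$. Finally $\langle\tau(t)\pi(a)V\xi,V\eta\rangle=\langle\tau(t)(a\otimes\xi),1\otimes\eta\rangle=\langle\Phi(t\otimes a)\xi,\eta\rangle$.

**Step 3: the map $\sigma$.** This step lifts the commutant. For $t=t^*$, (8) shows that $\Phi((\|t\|1\pm t)\otimes a^*a)\ge0$, so $\Phi(t\otimes a^*a)$ is self-adjoint. By linearity $\Phi(t^*\otimes a^*)=\Phi(t\otimes a)^*$; hence $\Phi(\mathcal T\otimes A)$ is self-adjoint and its commutant is a $*$-algebra. For $y$ in this commutant put $\sigma(y)(a\otimes\xi)=a\otimes y\xi$. For $a_1,\dots,a_q\in A$ the matrix $M=[\Phi(1\otimes a_i^*a_j)]\ge0$ commutes with $\mathrm{diag}(y)$, so $\mathrm{diag}(y)^*M\,\mathrm{diag}(y)=M^{1/2}\mathrm{diag}(y^*y)M^{1/2}\le\|y\|^2M$. Thus $\sigma(y)$ is well defined with norm at most $\|y\|$. Clearly $\sigma$ is unital and multiplicative. Also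
$$\langle\sigma(y)(a\otimes\xi),b\otimes\eta\rangle=\langle\Phi(1\otimes b^*a)y\xi,\eta\rangle=\langle\Phi(1\otimes b^*a)\xi,y^*\eta\rangle=\langle a\otimes\xi,\sigma(y^*)(b\otimes\eta)\rangle ,$$
so $\sigma(y)^*=\sigma(y^*)$. It commutes with $\pi(c)$ by the formulas, and with $\tau(t)$ because
$$\langle\tau(t)\sigma(y)(a\otimes\xi),b\otimes\eta\rangle=\langle\Phi(t\otimes b^*a)y\xi,\eta\rangle=\langle\Phi(t\otimes b^*a)\xi,y^*\eta\rangle=\langle\tau(t)(a\otimes\xi),\sigma(y)^*(b\otimes\eta)\rangle .$$
Finally $\sigma(y)V\xi=1\otimes y\xi=Vy\xi$. $\square$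

**Proposition 9.** If $\mathcal S_2$ or $\mathcal S_3$ is a unital C\*-algebra, the cones of $\mathcal S_1\otimes_c(\mathcal S_2\otimes_c\mathcal S_3)$ are the joint cones. By symmetry, if $\mathcal S_1$ or $\mathcal S_2$ is a unital C\*-algebra, the cones of $(\mathcal S_1\otimes_c\mathcal S_2)\otimes_c\mathcal S_3$ are the joint cones.

*Proof.* By symmetry of $\otimes_c$ we may take $\mathcal S_2=\mathcal T$ and $\mathcal S_3=A$, a C\*-algebra. Let $z$ be jointly positive, and let $\varphi:\mathcal S_1\to B(H)$, $\Phi:\mathcal T\otimes_cA\to B(H)$ be a commuting pair.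

We first check (8). Since $\Phi$ is completely positive it suffices that $[t_{ij}\otimes a_{il}^*a_{jm}]_{(i,l),(j,m)}$ is positive over $\mathcal T\otimes_cA$. Let $\varphi',\psi'$ be a commuting pair on $\mathcal T,A$. The matrix $[\varphi'(t_{ij})]_{(i,l),(j,m)}$ is positive: with the families $a_{il}$ padded by zeros to equal length, it is $[\varphi'(t_{ij})]$ tensored with an all-ones matrix. The matrix $[\psi'(a_{il}^*a_{jm})]_{(i,l),(j,m)}$ is positive because $\psi'$ is completely positive. By Lemma 7, $[\varphi'(t_{ij})\psi'(a_{il}^*a_{jm})]\ge0$.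

So Lemma 8 applies. The operators $\varphi(s)$ lie in $\Phi(\mathcal T\otimes A)'$, so $\sigma\circ\varphi$ is defined and ucp, and $\sigma\circ\varphi,\tau,\pi$ have pairwise commuting ranges. From $\sigma(y^*)V=Vy^*$ we get $V^*\sigma(y)=yV^*$. Hence
$$V^*\sigma(\varphi(s))\tau(t)\pi(a)V=\varphi(s)V^*\tau(t)\pi(a)V=\varphi(s)\Phi(t\otimes a).$$
Joint positivity gives $(\sigma\varphi\cdot\tau\cdot\pi)^{(n)}(z)\ge0$; compressing by $1_n\otimes V$ gives $(\varphi\cdot\Phi)^{(n)}(z)\ge0$. The converse, that positivity implies joint positivity, was noted in Section 3. $\square$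

*Proof of Theorem D.* If the middle factor is a C\*-algebra, both bracketings have the joint cones by Proposition 9. If two factors are C\*-algebras, either the middle one is among them, or both $\mathcal S_1$ and $\mathcal S_3$ are. In the latter case the first half of Proposition 9 applies because of $\mathcal S_3$ and the second half because of $\mathcal S_1$. If some factor has dimension $\le2$, this is Corollary 2. $\blacksquare$

## 9. A single C\*-algebra as outer factor: nuclearity

For Theorem C we recall some facts. A unital C\*-algebra $A$ is *nuclear* iff there are nets of ucp maps $\alpha_\nu:A\to M_{p_\nu}$, $\beta_\nu:M_{p_\nu}\to A$ with $\beta_\nu\alpha_\nu\to\mathrm{id}_A$ point-norm; for example $M_p$ is nuclear, with identity maps. A von Neumann algebra $N\subset B(H)$ is *injective* iff there is a ucp map $B(H)\to N$ that is the identity on $N$; for example $B(H)$ is. The commutant of an injective von Neumann algebra is injective (Tomiyama), and $A$ is nuclear if $A^{**}$ is injective (Connes; Choi–Effros).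

The *maximal tensor product* $\mathcal S\otimes_{\max}\mathcal T$ has the following cones: $z\in M_n(\mathcal S\otimes\mathcal T)$ is positive iff for every $\varepsilon>0$ one can write $z+\varepsilon1=\alpha(P\otimes Q)\alpha^*$ with $P\in M_p(\mathcal S)^+$, $Q\in M_q(\mathcal T)^+$ and $\alpha\in M_{n,pq}(\mathbb C)$. It is an operator system. For instance, $s\otimes t$ is positive in it whenever $s,t\ge0$. We need the theorem of Kavruk–Paulsen–Todorov–Tomforde (*Tensor products of operator systems*, J. Funct. Anal. 261 (2011)) that $\otimes_c$ and $\otimes_{\max}$ with a unital C\*-algebra coincide. Lemma 8 yields it, so we give the argument.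

**Lemma 10.** For an operator system $\mathcal T$ and a unital C\*-algebra $A$, $\mathcal T\otimes_cA=\mathcal T\otimes_{\max}A$ completely order isomorphically.

*Proof.* If $P=[p_{ij}]\ge0$ and $Q=[q_{kl}]\ge0$, then for a commuting pair $\varphi,\psi$ the matrix $[\varphi(p_{ij})\psi(q_{kl})]_{(i,k),(j,l)}$ is positive by Lemma 7 (applied to the two matrices amplified by all-ones matrices). So max-positive elements are positive in $\mathcal T\otimes_cA$. Conversely, let $\Phi:\mathcal T\otimes_{\max}A\to B(H)$ be a unital complete order embedding (Choi–Effros). Condition (8) holds: $[t_{ij}\otimes a_{il}^*a_{jm}]_{(i,l),(j,m)}$ is the compression of $[t_{ij}]\otimes[a_{il}^*a_{jm}]$ to the indices $(i,(i,l))$, hence max-positive. Lemma 8 gives commuting ucp maps $\tau,\pi$ with $\Phi(t\otimes a)=V^*\tau(t)\pi(a)V$. If $z$ is positive in $M_n(\mathcal T\otimes_cA)$, then $(\tau\cdot\pi)^{(n)}(z)\ge0$, so $\Phi^{(n)}(z)\ge0$, so $z$ is max-positive. $\square$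

*Proof of Theorem C, (i)$\Rightarrow$(ii).* By Proposition 9, $\mathcal S_1\otimes_c(\mathcal S_2\otimes_cA)$ has the joint cones. We show that $(\mathcal S_1\otimes_c\mathcal S_2)\otimes_cA$ does too. Let $z=[z_{ll'}]\in M_n(\mathcal S_1\otimes\mathcal S_2\otimes A)$ be jointly positive, and let $\Phi:\mathcal S_1\otimes_c\mathcal S_2\to B(H)$, $\psi:A\to B(H)$ be a commuting pair. Take $\alpha_\nu,\beta_\nu$ from nuclearity and drop $\nu$.

First we move $z$ to matrices. If $\varphi_1,\varphi_2$ is a commuting pair into $B(H')$, then $\varphi_1\otimes1$, $\varphi_2\otimes1$, $1\otimes\alpha$ are pairwise commuting ucp maps into $B(H'\otimes\mathbb C^p)$. So joint positivity of $z$ says that $x:=(\mathrm{id}\otimes\alpha)(z)\in M_n(\mathcal S_1\otimes\mathcal S_2\otimes M_p)=M_{np}(\mathcal S_1\otimes\mathcal S_2)$ is positive in $M_{np}(\mathcal S_1\otimes_c\mathcal S_2)$. Write $x=[x_{(l,i),(l',j)}]$, so that $(\mathrm{id}\otimes\alpha)(z_{ll'})=\sum_{i,j}x_{(l,i),(l',j)}\otimes e_{ij}$, and put $\omega=\psi\beta$. Then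
$$(\Phi\cdot\psi\beta\alpha)^{(n)}(z)=\Big[\sum_{i,j}\Phi(x_{(l,i),(l',j)})\,\omega(e_{ij})\Big]_{l,l'} .$$
Now $[\Phi(x_{(l,i),(l',j)})]\ge0$ since $\Phi$ is ucp. The matrix $[\omega(e_{ij})]_{i,j}$ is positive, because $[e_{ij}]_{i,j}\ge0$ in $M_p(M_p)$; hence so is $[\omega(e_{ij})]_{(l,i),(l',j)}$. The entries of the two matrices commute, so their Schur product is positive by Lemma 7. The displayed matrix is $RZR^*$, where $Z$ is this Schur product and $R=1_n\otimes(1,\dots,1)$ sums over $i$ and $j$. So it is positive. Since $z$ involves only finitely many elements of $A$, taking the limit over $\nu$ gives $(\Phi\cdot\psi)^{(n)}(z)\ge0$.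

*(ii)$\Rightarrow$(iii)* is trivial.

*(iii)$\Rightarrow$(i).* Let $A\subset B(H)$ be the universal representation, so $A''\cong A^{**}$. We shall construct a ucp map $B(H)\to A'$ that is the identity on $A'$.

**Step 1: encoding finitely many unitaries in four symmetries.** There are four elements $e_i$, so we want four symmetries whose commutant knows a given finite set $F=\{u_1,\dots,u_m\}$ of unitaries of $A$. Let $n=2m$, and in $M_n(A)$ let

- $g_1=\bigoplus_{j=1}^m\begin{pmatrix}0&u_j\\u_j^*&0\end{pmatrix}$,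
- $g_2$ be the permutation matrix of $(2\;3)(4\;5)\cdots(2m-2\;\;2m-1)$,
- $g_3$ be the permutation matrix of $(1\;2)(3\;4)\cdots(2m-1\;\;2m)$,
- $g_4=1-2e_{11}$.

These are symmetries. In $B(\mathbb C^n\otimes H)$ we have
$$\{g_1,\dots,g_4\}'\subset1_n\otimes F'. \tag{9}$$
Indeed, an operator commuting with $g_4$ commutes with $e_{11}\otimes1$. The permutations in $g_2,g_3$ generate a transitive group on $\{1,\dots,n\}$, so an operator commuting with $g_2,g_3,g_4$ commutes with every $e_{jj}\otimes1$. It is therefore block diagonal, and commuting with the transitive group makes its diagonal blocks equal: it is $1\otimes y$. Commuting with $g_1$ means $yu_j=u_jy$ for all $j$.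

**Step 2: a map from a matrix algebra that nearly hits the $g_i$.** By Corollary 4, $z=1_n+\sum_{i=1}^4e_i\otimes g_i$ is positive in $M_n(\mathcal S\otimes_c(\mathcal S\otimes_cA))$. By (iii) it is positive in $M_n((\mathcal S\otimes_c\mathcal S)\otimes_cA)$, hence, by Lemma 10, in $M_n((\mathcal S\otimes_c\mathcal S)\otimes_{\max}A)$. So for $0<\varepsilon$ we have $z+\varepsilon1=\alpha(P\otimes Q)\alpha^*$ with $P\in M_p(\mathcal S\otimes_c\mathcal S)^+$, $Q\in M_q(A)^+$ and a scalar matrix $\alpha$. Write
$$P=B_0\otimes1+\sum_xL_x\otimes(s_x\otimes1)+\sum_yM_y\otimes(1\otimes s_y)+\sum_{x,y}B_{xy}\otimes e_{xy}$$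
with self-adjoint coefficients in $M_p$. Evaluation at the points of $\ell^\infty_{16}$ is ucp on $\mathcal S\otimes_c\mathcal S$ (Step 3 of Proposition 6), so $B_0+aL_x+bM_y+abB_{xy}\ge0$ for all signs $a,b$. Averaging over $(a,b)$ and $(-a,-b)$ gives $B_0\pm B_i\ge0$ for $i=1,\dots,4$.

Let $\theta(B)=\alpha(B\otimes Q)\alpha^*$, a completely positive map $M_p\to M_n(A)$. Comparing coefficients of $z+\varepsilon1=\alpha(P\otimes Q)\alpha^*$ in the basis $\{1,s_1,s_2\}^{\otimes2}$ of $\mathcal S\otimes\mathcal S$ gives $\theta(B_0)=(1+\varepsilon)1_n$ and $\theta(B_i)=g_i$. If $B_0\xi=0$, then $\langle B_i\xi,\xi\rangle=0$, so $\langle(B_0+B_i)\xi,\xi\rangle=0$, hence $(B_0+B_i)\xi=0$ and $B_i\xi=0$. So $C_i=B_0^{-1/2}B_iB_0^{-1/2}$ on the range of $B_0$, extended by $0$ on its kernel, is a self-adjoint contraction with $B_i=B_0^{1/2}C_iB_0^{1/2}$. Then $\theta_1(C)=(1+\varepsilon)^{-1}\theta(B_0^{1/2}CB_0^{1/2})$ is ucp and $\theta_1(C_i)=(1+\varepsilon)^{-1}g_i$. To have symmetries in the matrix algebra as well, let $\theta_2:M_{2p}\to M_n(A)$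 be $\theta_1$ composed with compression to the upper-left corner, and
$$c_i=\begin{pmatrix}C_i&\sqrt{1-C_i^2}\\\sqrt{1-C_i^2}&-C_i\end{pmatrix}.$$
Each $c_i$ is self-adjoint with $c_i^2=1$, $\theta_2$ is ucp, and $\theta_2(c_i)=(1+\varepsilon)^{-1}g_i$.

**Step 3: a ucp map on $B(H)$ whose values almost commute with the $g_i$.** Apply Lemma 8 with $\mathcal T=\mathbb C$, the C\*-algebra $M_{2p}$, and $\Phi=\theta_2:M_{2p}\to B(H^n)$; condition (8) follows from Lemma 7. (This is Stinespring's theorem together with Arveson's commutant theorem, *Subalgebras of C\*-algebras*, Thm. 1.3.1.) We get an isometry $V:H^n\to K$, a representation $\varpi$ of $M_{2p}$ on $K$ with $\theta_2=V^*\varpi(\cdot)V$, and a unital $*$-homomorphism $\sigma:\theta_2(M_{2p})'\to\varpi(M_{2p})'$ with $\sigma(y)V=Vy$. Since $\theta_2(M_{2p})\subset M_n(A)$, $\sigma$ is defined on $1_n\otimes A'$. Up to unitary equivalence $\varpi$ is $b\mapsto b\otimes1$ on $\mathbb C^{2p}\otimes L$, so $\varpi(M_{2p})'\cong B(L)$. By Arveson's extension theorem, $\sigma|_{1_n\otimes A'}$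 extends to a ucp map $\tilde\sigma:1_n\otimes B(H)\to\varpi(M_{2p})'$. Put $\Phi_\varepsilon(y)=V^*\tilde\sigma(1\otimes y)V$, a ucp map $B(H)\to B(H^n)$. For $y\in A'$ we have $\Phi_\varepsilon(y)=V^*V(1\otimes y)=1\otimes y$.

Put $E_i=\varpi(c_i)V-Vg_i$. Using $c_i^2=1$, $g_i^2=1$ and $V^*\varpi(c_i)V=(1+\varepsilon)^{-1}g_i$,
$$E_i^*E_i=1-\tfrac2{1+\varepsilon}g_i^2+g_i^2=\tfrac{2\varepsilon}{1+\varepsilon}1,\qquad\text{so }\|E_i\|\le\sqrt{2\varepsilon}.$$
Let $T=\tilde\sigma(1\otimes y)$, which commutes with $\varpi(c_i)$. Substituting $Vg_i=\varpi(c_i)V-E_i$ and $g_iV^*=V^*\varpi(c_i)-E_i^*$,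
$$[g_i,\Phi_\varepsilon(y)]=g_iV^*TV-V^*TVg_i=-E_i^*TV+V^*TE_i ,$$
so $\|[g_i,\Phi_\varepsilon(y)]\|\le2\sqrt{2\varepsilon}\,\|y\|$.

**Step 4: limits.** The ucp maps $B(H)\to B(H^n)$ form a compact set in the point-weak\* topology. Let $\Psi$ be a limit point of $\Phi_\varepsilon$ as $\varepsilon\to0$. Then $\Psi$ is ucp, its values commute with $g_1,\dots,g_4$, and $\Psi(y)=1\otimes y$ for $y\in A'$. By (9), $\Psi(y)=1\otimes\Phi_F(y)$ with a ucp map $\Phi_F:B(H)\to F'$ that is the identity on $A'$. Now let $F$ run through the directed set of finite sets of unitaries of $A$, and let $\Phi_\infty$ be a point-weak\* limit point of the $\Phi_F$. For each unitary $u\in A$, $\Phi_F(y)$ commutes with $u$ as soon as $u\in F$, so $\Phi_\infty(y)$ commutes with $u$. Since $A$ is spanned by its unitaries, $\Phi_\infty$ is a ucp map $B(H)\to A'$, and it is the identity on $A'$. So $A'$ is injective, hence $A''=A^{**}$ is injective, hence $A$ is nuclear. $\blacksquare$
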